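# Triangulating graphs whose genus distribution is not log-concave

## 1. The tetrahedron and its sixteen embeddings

Let $G$ be a finite connected graph. A **rotation system** of $G$ chooses, at every vertex, a cyclic ordering of the edge-ends at that vertex. Rotation systems describe exactly the $2$-cell embeddings of $G$ in oriented surfaces. We count with $G$ labelled: two embeddings are the same precisely when their rotation systems are equal, so we identify nothing by automorphisms of $G$ or by reversing orientation. Let $a_g(G)$ be the number of embeddings of $G$ in the orientable surface of genus $g$. Then $\sum_g a_g(G)=\prod_v(\deg v-1)!$, and the sequence $(a_g(G))_{g\ge 0}$ is the **genus distribution** of $G$. A sequence of nonnegative numbers is **log-concave** if $a_g^2\ge a_{g-1}a_{g+1}$ for every $g\ge1$.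

In 1989 Gross, Robbins and Tucker conjectured that every genus distribution is log-concave. This is known to be false; there are even $4$-connected graphs violating the inequality at many indices, including many consecutive ones. The question treated here, whose source is Bojan Mohar, "Strong log-convexity of genus sequences", arXiv:2405.10854 (2024), concerns a restricted class. A graph $G$ **triangulates** a surface $S$ if $S$ is a closed connected surface, orientable or not, and $G$ is the $1$-skeleton of a simplicial triangulation of $S$; in particular $G$ is simple. *Does every graph that triangulates some surface have a log-concave genus distribution?*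

All graphs below are simple, so at each vertex $x$ a rotation system gives a cyclic permutation $\pi_x$ of the neighbors of $x$. A **dart** is an ordered adjacent pair $xy$. The dart that follows $xy$ on its face is $y\,\pi_y^{-1}(x)$, and every dart lies on exactly one face. We write $(x\,y\,z)$ for the oriented triangle with darts $xy,yz,zx$. By the tracing rule, $(x\,y\,z)$ is a face if and only if
$$\pi_x(y)=z,\qquad \pi_y(z)=x,\qquad \pi_z(x)=y. \tag{1}$$
The **mirror** of a rotation system inverts every $\pi_x$; it reverses all faces and keeps the genus. For a disconnected graph we take rotation systems component by component. If all degrees are at least $3$, every face has length at least $3$, and a face of length $3$ is a $3$-cycle, because the graph is simple. Moreover: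

**(2)** *In a graph of minimum degree at least $3$, a $3$-cycle is never a face in both orientations.* Indeed, if $(x\,y\,z)$ and $(x\,z\,y)$ are both faces, (1) gives $\pi_x(y)=z$ and $\pi_x(z)=y$, so $\deg x=2$.

**The easy case $K_4$.** Let the vertices be $1,2,3,4$. There are $2^4=16$ rotation systems. Euler's formula $4-6+F=2-2g$ gives $F=4-2g\ge 1$, so $g\in\{0,1\}$. In genus $0$ there are four faces, each of length at least $3$, with total length $12$; so all faces are triangles. The face at the dart $12$ is $(1\,2\,3)$ or $(1\,2\,4)$. Suppose it is $(1\,2\,3)$. The face at $21$ is a triangle, and it is not $(2\,1\,3)$ by (2), so it is $(2\,1\,4)$. In the same way the faces at $32$ and $13$ are $(3\,2\,4)$ and $(1\,3\,4)$. These four triangles use all twelve darts once, and by (1) they give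
$$\pi_1=(2\,3\,4),\quad \pi_2=(3\,1\,4),\quad \pi_3=(1\,2\,4),\quad \pi_4=(2\,1\,3),$$
which is a rotation system. If the face at $12$ is $(1\,2\,4)$, then by (2) the face at $21$ is $(2\,1\,3)$, and we are in the mirror situation. So $a_0(K_4)=2$ and $a_1(K_4)=14$. Since $a_1^2=196\ge a_0a_2=0$ and all later inequalities read $0\ge0$, the genus distribution of $K_4$ is log-concave.

**What changes in general?** Two features made $K_4$ easy. First, a single triangular face forced everything, so the lowest layer of the distribution consisted of one embedding and its mirror. Second, there were only two layers. For a general triangulating graph there are many layers, and the lowest can be large. We will see that both the size of the lowest layer and the growth from one layer to the next can be prescribed on an exponential scale. This yields: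

**Theorem 1.** Some graph triangulating an orientable surface has a genus distribution that is not log-concave.

So the answer to the question is no. Theorem 1 will be deduced from a two-sided estimate, Theorem A in Section 7.

## 2. Excess: the height above the minimum genus

In $K_4$ the genus was read off from how far the faces are from being triangles. This works for every triangulating graph. In this section graphs have minimum degree at least $3$.

**Definition.** The **excess** of a rotation system is
$$\sum_f(\mathrm{len}(f)-3)=2E-3F\ \ge 0 .$$
The system is **triangular** if its excess is $0$. An edge is **good** if both its darts lie on triangular faces, and **bad** otherwise.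

For example, the $14$ toroidal embeddings of $K_4$ have $F=2$ and excess $12-6=6$. Over a disjoint union, excesses add.

**Lemma 1.** Let $H$ be connected with a triangular rotation system of genus $h$. Then a rotation system of $H$ of genus $g$ has excess $6(g-h)$; in particular $h$ is the minimum genus. In any rotation system, with or without the assumption on $H$, at most $4\cdot\text{excess}$ darts lie on non-triangular faces, so there are at most $4\cdot\text{excess}$ bad edges.

*Proof.* Let $F_0=\frac23E$ be the number of faces of the triangular system. Euler's formula in genus $g$ and in genus $h$ gives $F=F_0-2(g-h)=\frac23E-2(g-h)$, so $2E-3F=6(g-h)$. As the excess is nonnegative, $g\ge h$. For the last statement, $\ell\le 4(\ell-3)$ whenever $\ell\ge4$; sum over the non-triangular faces. Each bad edge has a dart on such a face. $\square$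

So $j$ layers above the minimum the excess is only $6j$, and all but at most $24j$ edges are good. For bounded $j$ and a huge graph, an embedding looks triangular almost everywhere.

## 3. Octahedral collars

We need a way to join triangulations so that triangular faces transmit orientation from one side to the other.

For a cyclically ordered triple $T=(t_1,t_2,t_3)$ put $T^+=(t_1\,t_2\,t_3)$ and $T^-=(t_1\,t_3\,t_2)$.

**Definition.** For disjoint ordered $3$-cycles $T=(t_1,t_2,t_3)$ and $U=(u_1,u_2,u_3)$, the **collar** $C(T,U)$ consists of the six **cross edges** $u_it_i,\ u_it_{i+1}$ (indices mod $3$). Its **side triangles**, oriented, form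
$$\Sigma^+:\qquad (t_i\,t_{i+1}\,u_i),\quad (u_{i+1}\,u_i\,t_{i+1}),\qquad i\in\mathbb Z_3,$$
and $\Sigma^-$ is the set of their reversals.

The graph $T\cup U\cup C(T,U)$ is the octahedron: $t_i$ is adjacent to every other vertex except $u_{i+1}$. Think of $T$ and $U$ as top and bottom and of the side triangles as a band between them. Listing darts, $\Sigma^+$ contains every dart of every cross edge exactly once, the darts $t_it_{i+1}$ of $T^+$, and the darts $u_{i+1}u_i$ of $U^-$. Thus
$$\Sigma^{s}\text{ contains the darts of }T^{s}\text{ and of }U^{-s}. \tag{3}$$
The six side triangles are cyclically adjacent along cross edges: $(t_i\,t_{i+1}\,u_i)$ meets $(u_{i+1}\,u_i\,t_{i+1})$ along $u_it_{i+1}$, and the latter meets $(t_{i+1}\,t_{i+2}\,u_{i+1})$ along $u_{i+1}t_{i+1}$.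

**Lemma 2.** Let $H$ be a graph containing $T$, $U$ and $C(T,U)$.

(a) Suppose $H$ has minimum degree at least $3$ and each cross edge lies in exactly two $3$-cycles of $H$ (both are then side triangles). In a rotation system of $H$ in which all six cross edges are good, there is a sign $s$ such that all of $\Sigma^s$ is facial.

(b) If $\Sigma^s$ is facial, then deleting the six cross edges gives a rotation system with the same faces, except that the six side triangles are replaced by $T^s$ and $U^{-s}$. Conversely, given a rotation system of $H$ minus the cross edges in which $T^s$ and $U^{-s}$ are faces, there is a unique way to insert the cross edges, leaving the order of the other edges unchanged, so that $\Sigma^s$ is facial; and this inverts the deletion.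

*Proof.* (a) The two darts of a good cross edge lie on triangular faces. These are different $3$-cycles by (2), so they are the two side triangles containing the edge, and they use opposite darts of it. The triangles of $\Sigma^+$ also use opposite darts of each cross edge. So either both faces are oriented as in $\Sigma^+$ or both as in $\Sigma^-$. Now go around the cyclic sequence of side triangles; by (2) each is facial in one orientation only, so the sign is the same for all six.

(b) Let $s=+$; the case $s=-$ is the mirror. By (1), the face $(t_i\,t_{i+1}\,u_i)$ says
$$\pi_{t_i}(t_{i+1})=u_i,\quad \pi_{t_{i+1}}(u_i)=t_i,\quad \pi_{u_i}(t_i)=t_{i+1},$$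
and the face $(u_{i+1}\,u_i\,t_{i+1})$ says
$$\pi_{u_{i+1}}(u_i)=t_{i+1},\quad \pi_{u_i}(t_{i+1})=u_{i+1},\quad \pi_{t_{i+1}}(u_{i+1})=u_i .$$
Collecting these for all $i$, "$\Sigma^+$ is facial" means exactly that
$$\pi_{t_i}:\ t_{i+1}\to u_i\to u_{i-1}\to t_{i-1},\qquad \pi_{u_i}:\ u_{i-1}\to t_i\to t_{i+1}\to u_{i+1}.$$
After deletion $\pi_{t_i}(t_{i+1})=t_{i-1}$ and $\pi_{u_i}(u_{i-1})=u_{i+1}$, which says that $T^+$ and $U^-$ are faces. All corners that changed belong to the six side triangles, so the other faces are unaffected. Conversely, if $T^+$ and $U^-$ are faces, then $t_{i-1}$ follows $t_{i+1}$ at $t_i$, and $u_{i+1}$ follows $u_{i-1}$ at $u_i$. The displayed patterns say exactly how to insert the cross edges between them. So the insertion exists, is unique, and inverts the deletion. $\square$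

Part (b) needs no degree condition. In particular it applies when $U$ is an isolated $3$-cycle, which has one rotation system, with the two faces $U^+$ and $U^-$.

## 4. $K_7$ with three ports

The tetrahedron is rigid. We now need a small triangulation that is not rigid, with a number of triangular embeddings that depends on the orientation of some marked faces. Let $K_7$ have vertices $p,q,r,a,b,c,z$, and let
$$T_1=(p,q,a),\qquad T_2=(q,r,b),\qquad T_3=(r,p,c).$$
Let $N(s_1,s_2,s_3)$ be the number of triangular rotation systems of $K_7$ in which $T_1^{s_1},T_2^{s_2},T_3^{s_3}$ are faces. Mirroring gives $N(s_1,s_2,s_3)=N(-s_1,-s_2,-s_3)$. Put $\alpha=N(+,+,+)$ and $\beta=N(+,+,-)$. A triangular system has $42/3=14$ faces, and $7-21+14=0$, so these are embeddings in the torus.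

**Lemma 3.** $\alpha=2$ and $\beta\ge 3$.

*Proof.* **Step 1: the faces around $p,q,r$ when all signs are $+$.** Let $(pqa),(qrb),(rpc)$ be faces of a triangular system. The map $\rho: p\to q\to r\to p,\ a\to b\to c\to a$, fixing $z$, preserves this set of three faces, so any conclusion may be rotated by $\rho$. Let $(q\,p\,w)$ be the face with dart $qp$.

- $w\ne a$, by (2).
- $w\ne b$, since $(qpb)$ gives $\pi_q(p)=b$ while $(qrb)$ gives $\pi_q(r)=b$.
- $w\ne c$, since $(qpc)$ gives $\pi_p(c)=q$ while $(rpc)$ gives $\pi_p(c)=r$.

So $w\in\{r,z\}$. By $\rho$, the face at the dart $rq$ has third vertex $p$ or $z$, and the face at $pr$ has third vertex $q$ or $z$. If all three third vertices were $z$, the faces $(qpz),(rqz),(prz)$ would give $\pi_z: q\to p\to r\to q$, contradicting that $\pi_z$ is a $6$-cycle. If at least one is not $z$, the face in question is $(q\,p\,r)$ in each of the three cases. So $(q\,p\,r)$ is a face.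

**Step 2: two types at each of $p,q,r$.** The faces $(rpc),(qpr),(pqa)$ give $\pi_p: c\to r\to q\to a$. Only $b$ and $z$ remain, so $\pi_p=(c\,r\,q\,a\,b\,z)$ (type 1) or $\pi_p=(c\,r\,q\,a\,z\,b)$ (type 2). Types at $q$ and $r$ are defined by applying $\rho$. All faces are triangles, so consecutive neighbors determine faces. The further faces at $p,q,r$ are

| | type 1 | type 2 |
|---|---|---|
| $p$ | $(pab),(pbz),(pzc)$ | $(paz),(pzb),(pbc)$ |
| $q$ | $(qbc),(qcz),(qza)$ | $(qbz),(qzc),(qca)$ |
| $r$ | $(rca),(raz),(rzb)$ | $(rcz),(rza),(rab)$ |

**Step 3: the types agree, so $\alpha\le2$.** If $p$ has type 1 and $q$ type 2, the dart $bz$ is used by $(pbz)$ and by $(qbz)$. If $p$ has type 2 and $q$ type 1, the dart $bc$ is used by $(pbc)$ and by $(qbc)$. Both are impossible, so $p$ and $q$ have equal type; by $\rho$ all three types agree. In type 1 the darts among $a,b,c,z$ used so far are $ab,bz,zc,bc,cz,za,ca,az,zb$. In type 2 they are $az,zb,bc,bz,zc,ca,cz,za,ab$. In both cases the unused ones are $ba,ac,cb$, so the 14th face is $(bac)$. The faces determine the system, hence $\alpha\le 2$.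

**Step 4: both types occur, so $\alpha=2$.** We check that the fourteen triangles define $6$-cycles at all vertices. At $p,q,r$ they do by construction. By (1), type 1 gives $\pi_z=(p\,b\,r\,a\,q\,c)$ and $\pi_a=(p\,q\,z\,r\,c\,b)$; type 2 gives $\pi_z=(p\,a\,r\,c\,q\,b)$ and $\pi_a=(p\,q\,c\,b\,r\,z)$. Both face sets are preserved by $\rho$, so $\pi_b,\pi_c$ are also $6$-cycles.

**Step 5: one triangular system on $\mathbb Z_7$, in order to bound $\beta$.** On the vertex set $\mathbb Z_7$ take the $14$ triangles $(i,i+1,i+3)$ and $(i,i+3,i+2)$. The darts of the first kind have differences $1,2,4$, those of the second kind $3,6,5$, so each dart occurs once. At $0$ the triangles through $0$ are $(0\,1\,3),(0\,2\,6),(0\,4\,5),(0\,3\,2),(0\,6\,4),(0\,5\,1)$, which give $1\to3\to2\to6\to4\to5\to1$, a $6$-cycle. By translation we have a triangular rotation system $\mathcal E$ of $K_7$.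

**Step 6: three relabelings show $\beta\ge3$.** Note that $T_3^-=(p\,r\,c)$. We exhibit three different triangular systems having the faces $(pqa),(qrb),(prc)$.

- $M_1$: in $\mathcal E$ rename $(0,1,2,3,4,6,5)$ as $(p,q,r,a,b,c,z)$. Then $(0\,1\,3)=(pqa)$, $(1\,2\,4)=(qrb)$, $(6\,0\,2)=(prc)$. Also $(5\,1\,0)=(q\,p\,z)$, $(6\,2\,1)=(r\,q\,c)$, $(0\,3\,2)=(r\,p\,a)$.
- $M_2$: in $\mathcal E$ rename $(3,2,4,0,1,6,5)$ as $(p,q,r,a,b,c,z)$. Then $(0\,3\,2)=(pqa)$, $(1\,2\,4)=(qrb)$, $(3\,4\,6)=(prc)$. Also $(2\,3\,5)=(q\,p\,z)$, $(1\,4\,3)=(r\,p\,b)$.
- $M_1'$: apply to $M_1$ the permutation $p\leftrightarrow r,\ a\leftrightarrow b$ (fixing $q,c,z$) and take the mirror. This maps $(pqa)\mapsto(qrb)$, $(qrb)\mapsto(pqa)$, $(prc)\mapsto(prc)$, $(rqc)\mapsto(q\,p\,c)$, $(rpa)\mapsto(r\,p\,b)$.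

The third vertices of the faces at the darts $(qp,rp)$ are $(z,a)$ for $M_1$, $(z,b)$ for $M_2$ and $(c,b)$ for $M_1'$. So the three systems are distinct. $\square$

Put
$$\kappa=\beta/2\ \ge\ 3/2 .$$

## 5. Parts, chains, and cutting a chain

This section sets up the gluing once and for all. Let $\Gamma$ be a finite connected graph without loops (parallel edges are allowed here). Assign to each vertex $v$ of $\Gamma$ a **part** $P_v$, a simple connected graph of minimum degree at least $3$, the parts being disjoint. Assign to each edge $e$ at $v$ its own $3$-cycle of $P_v$, the **port** of $e$ at $v$, with a cyclic order called positive. In a rotation system of a part, a facial port has **sign** $+$ or $-$ according to whether it is a face in its positive or its negative order.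

Fix an integer $D\ge3$, and direct each edge of $\Gamma$. For $e=vw$ let $t^0$ be the port of $e$ at $v$ in *positive* order, let $t^D$ be the port at $w$ in *negative* order, and let $t^1,\dots,t^{D-1}$ be disjoint new ordered $3$-cycles. Add the collars $C(t^{i-1},t^i)$ for $1\le i\le D$; the $i$-th is called collar $i$ of $e$. The whole is the **chain** of $e$, and $G$ is the union of all parts and chains. The order is reversed at the head because an annulus with coherently oriented triangles induces opposite senses on its two ends, see (3); with this convention, coherent gluing will mean equal signs.

$G$ is simple and connected. Its minimum degree is at least $3$, since the new vertices have degree $6$.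

**(4)** *Each cross edge lies in exactly two $3$-cycles of $G$, both side triangles of its collar. The same holds in every subgraph of $G$ that contains the whole octahedron of that collar.*

*Proof.* A vertex of $t^k$ with $1\le k\le D-1$ has neighbors only in $t^{k-1}\cup t^k\cup t^{k+1}$. Let $x\in t^{i-1}$ and $u\in t^i$ be joined by a cross edge. First let $i\le D-1$. Then common neighbors of $x$ and $u$ lie in $t^{i-1}\cup t^i\cup t^{i+1}$, and we claim that $x$ has no neighbor in $t^{i+1}$. For $i\ge2$ this holds because the neighbors of $x$ lie in $t^{i-2}\cup t^{i-1}\cup t^i$. For $i=1$, the cycle $t^2$ is interior to the chain, since $D\ge3$, so its vertices have neighbors only in $t^1\cup t^2\cup t^3$. Here $x\notin t^3$, because $x$ lies in $P_v$ while $t^3$ is interior to the chain or lies in $P_w$ with $w\neq v$. If $i=D$, argue symmetrically from the other end. So all common neighbors lie in $t^{i-1}\cup t^i$, which induces an octahedron, where two adjacent vertices have exactly two common neighbors. $\square$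

**Cutting.** For a function $c:E(\Gamma)\to\{1,\dots,D\}$, delete for every $e$ the cross edges of collar $c(e)$. What remains is a disjoint union of connected graphs $G_v^c$, $v\in V(\Gamma)$, of minimum degree at least $3$: the part $P_v$ with a **stub** for each edge at $v$, ending in a **cap**. The cap of $e$ is $t^{c(e)-1}$ on the tail side and $t^{c(e)}$ on the head side. A stub may have no collar; then its cap is the port. A facial cap has sign $s$ if it is the face $(t^{c(e)-1})^{s}$ at the tail, respectively $(t^{c(e)})^{-s}$ at the head. For a stub without collar this is the sign of the port.

**Lemma 4 (stubs).** Fix $v$, $c$ and a sign $s_e$ for each edge $e$ at $v$. There is a bijection between the triangular rotation systems of $P_v$ in which the port of each $e$ is a face of sign $s_e$, and the triangular rotation systems of $G_v^c$ in which the cap of each $e$ is a face of sign $s_e$.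

*Proof.* **Filling.** Start with a triangular system of $P_v$ with the given port signs, together with the stub cycles $t^k$ as isolated $3$-cycles, each having both faces $(t^k)^{\pm}$. On a tail stub with $s=s_e$, the faces $(t^0)^s$ and $(t^1)^{-s}$ are present; insert collar 1 by Lemma 2(b) so that $\Sigma^s$ is facial. The face $(t^1)^s$ is still present, so collar 2 can be inserted between $(t^1)^s$ and $(t^2)^{-s}$, and so on. The face left at the end is $(t^{c(e)-1})^s$, a cap of sign $s$. On a head stub the port of sign $s$ is the face $(t^D)^{-s}$; insert collar $D$ between $(t^{D-1})^s$ and $(t^D)^{-s}$ with $\Sigma^s$ facial. This leaves $(t^{D-1})^{-s}$, and so on inward down to $(t^{c(e)})^{-s}$, a cap of sign $s$. All faces are triangles.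

**Stripping.** Conversely, take a triangular system of $G_v^c$ with cap signs $s_e$. All its edges are good, so by (4) and Lemma 2(a) each collar of each stub has some $\Sigma^{s}$ facial. We claim that this $s$ is $s_e$ for every collar of the stub of $e$. By (3), collar $k$ with sign $s$ uses the darts of $(t^{k-1})^{s}$ and $(t^k)^{-s}$. If consecutive collars $k$ and $k+1$ had signs $s$ and $-s$, both would use the darts of $(t^k)^{-s}$, so these darts would lie on two different faces. If the collar next to the cap had sign $-s_e$, then it would use the darts of the cap face as well: on the tail side both use the darts of $(t^{c(e)-1})^{s_e}$, on the head side those of $(t^{c(e)})^{-s_e}$. Both are impossible, which proves the claim. Now delete the collars of each stub one after another, from the cap towards the port, by Lemma 2(b). The remaining system of $P_v$ is triangular and its ports are faces with signs $s_e$. Each deletion is inverted by the corresponding insertion, so filling and stripping are inverse to each other. $\square$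

**Lemma 5 (cutting).** Suppose every part $P_v$ has a triangular rotation system in which all its ports are faces. Let $\Pi$ be a rotation system of $G$ of excess $x$, and let $D\ge 4x+1$. Then every chain has a collar all of whose cross edges are good. Let $c(e)$ be the smallest index of such a collar of $e$. Then:

(i) for every $e$ there is a unique sign $s_e$ such that $\Sigma^{s_e}$ of collar $c(e)$ is facial; deleting all these collars gives rotation systems $\Pi_v$ of the graphs $G_v^c$ in which both caps of each $e$ are faces of sign $s_e$, and the faces of the $\Pi_v$ other than these caps are the faces of $\Pi$ other than the deleted side triangles;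

(ii) $\Pi_v$ has excess $6j_v$ with an integer $j_v\ge0$, and $\sum_v 6j_v=x$;

(iii) $\Pi$ is determined by $c$ and the family $(\Pi_v)_v$;

(iv) $c(e)=1$ for all but at most $4x$ edges $e$.

*Proof.* By Lemma 1 there are at most $4x<D$ bad edges, and the $D$ collars of a chain have disjoint sets of cross edges, so one of them has only good cross edges. If $c(e)\ne1$, then collar 1 of $e$ contains a bad edge, which gives (iv). By (4) and Lemma 2(a) the sign $s_e$ exists; it is unique by (2). Delete the chosen collars one after another by Lemma 2(b). The other chosen collars keep their facial side triangles, and the deletion at $e$ creates the faces $(t^{c(e)-1})^{s_e}$ and $(t^{c(e)})^{-s_e}$, which are caps of sign $s_e$. This is (i). Only triangles were removed and created, so the total excess is still $x$. By hypothesis and Lemma 4, $G_v^c$ has a triangular rotation system, so the excess of $\Pi_v$ is a multiple of $6$ by Lemma 1, which gives (ii). The signs $s_e$ can be read off from the caps, and Lemma 2(b) then reinserts the collars in a unique way; this is (iii). $\square$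

## 6. One sphere carrying $n$ tori

Here is the simplest use of this machinery: it counts the lowest layer only, for the simplest skeleton.

We use one textbook theorem. The graph of a simplicial triangulation of the sphere is $3$-connected, and by Whitney's theorem a $3$-connected planar graph has a unique embedding in the sphere up to mirror image. We apply this to the **bipyramid** over a $k$-cycle, $k\ge3$: the cycle together with two further vertices, each adjacent to the whole cycle. It is a simplicial triangulation of the sphere with $k+2$ vertices and $2k$ faces ($k=3$: $K_5$ minus an edge; $k=4$: the octahedron). It has exactly two rotation systems of genus $0$, mirror images of each other; call one of them *standard*. If ports are faces, positively ordered as in the standard system, then in one planar system all ports have sign $+$ and in the other all have sign $-$.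

**Example.** Let $\Gamma$ have a vertex $w$ and vertices $v_1,\dots,v_n$, with three edges directed from each $v_k$ to $w$. Let $P_w$ be a bipyramid with at least $3n$ faces, with a different face as port for each edge, positively ordered as above. Let each $P_{v_k}$ be a $K_7$ with ports $T_1,T_2,T_3$. Take $D=3$. Then the lowest layer has exactly $a_m(G)=2\cdot 2^n$ members.

*Proof.* Given a sign $s$, take the planar system of $P_w$ with all ports of sign $s$ and, for each $k$, one of the $N(s,s,s)=2$ triangular systems of $K_7$. Fill by Lemma 4 with $c\equiv1$, and insert collar 1 of every $e$ by Lemma 2(b), using the faces $(t^0)^s$ and $(t^1)^{-s}$. All faces are triangles. Hence $G$ has triangular systems, and they are the systems of minimum genus. Conversely, let $\Pi$ be triangular. Lemma 5 with $x=0$ applies, and $c\equiv1$. All $\Pi_v$ are triangular, so by Lemma 4 they come from triangular systems of the parts. The sphere $w$ forces all $s_e$ to be one sign $s$, and each $v_k$ then carries one of the $N(s,s,s)=2$ systems. So $\Pi$ arises from exactly one of the $2\cdot2^n$ choices. $\square$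

Now glue the third port of every $K_7$ the other way round, that is, declare $(r,c,p)$ to be the positive order of that port. The same proof gives $a_m=2\,N(+,+,-)^n=2\beta^n\ge 2\cdot3^n$. A reversal of orientation along some of the chains thus changes the lowest layer by the factor $\kappa^n$, exponentially large.

What we want is a *single* graph in which this reversal is not built in, but can be bought: embeddings of genus $m$ see the $2^n$-version, and a prescribed number of extra handles pays for switching all tori at once.

## 7. Buses, connectors and superadditive prices

Suppose that up to polynomial factors $a_{m+j}$ has order $2^{\Lambda n}\kappa^{\varphi(j)n}$ for $0\le j\le L$, with a function $\varphi$ independent of $n$. Then whether $a_{m+j}^2<a_{m+j-1}a_{m+j+1}$ holds for large $n$ is decided by the sign of $\varphi(j+1)-2\varphi(j)+\varphi(j-1)$, if this is nonzero. We want convex $\varphi$.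

The sensible first attempt is one switch of price one: a bundle of $n$ tori whose third ports hang on a second spherical part, tied to the first by a single chain, so that one handle allows the second sphere to flip. The exponential orders of $a_m,a_{m+1},a_{m+2}$ are then $2^n,\beta^n,\beta^n$, so that $a_{m+1}^2$ is far *larger* than $a_ma_{m+2}$. (Remark 1 in Section 9 verifies this for the construction below.) The jump must not come too early. A bundle of price *two* should give $2^n,2^n,\beta^n$, which is a violation. In general we offer one bundle, "item $i$", for each price $i\in\{1,\dots,L\}$, with $\varphi(i)n$ tori in it. With a budget of $j$ handles one can buy any set $S$ of items of total price at most $j$; the best purchase should be item $j$ alone. This is guaranteed by superadditivity.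

**Standing data.** Fix $L\ge2$ and integers $\varphi(0)=0$, $\varphi(1),\dots,\varphi(L)\ge0$ with $\varphi(L)>0$ that are **superadditive**: $\varphi(i+k)\ge\varphi(i)+\varphi(k)$ whenever $i+k\le L$. Then $\varphi$ is nondecreasing. Put $\Lambda=\sum_{i=1}^L\varphi(i)\ge1$. Examples are $\varphi(j)=j^2$, $(0,1,4)$ and $(0,0,1)$; the sequence $(0,1,1)$ is not superadditive.

**Theorem A.** There are an absolute real constant $\kappa\ge3/2$, a polynomial $p$ (depending on $L,\varphi$) and, for every $n\ge1$, a graph $G=G_n$ triangulating a closed orientable surface of genus $m=m(n)$, where $m$ is the minimum genus of $G$, such that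
$$2^{\Lambda n}\,\kappa^{\varphi(j)n}\ \le\ a_{m+j}(G)\ \le\ p(n)\,2^{\Lambda n}\,\kappa^{\varphi(j)n}\qquad(0\le j\le L).$$
Moreover $|V(G_n)|=\Theta(n)$ as $n\to\infty$ (constants depending on $L,\varphi$), and the maximum degree of $G_n$ is bounded in terms of $L$ only.

Put $\delta_j=\varphi(j+1)-2\varphi(j)+\varphi(j-1)$. Theorem A gives, for $1\le j\le L-1$,
$$p(n)^{-2}\kappa^{\delta_jn}\ \le\ \frac{a_{m+j-1}\,a_{m+j+1}}{a_{m+j}^2}\ \le\ p(n)^2\kappa^{\delta_jn}. \tag{5}$$

*Proof of Theorem 1 from Theorem A.* Take $L=2$ and $\varphi=(0,1,4)$, so $\delta_1=2$. By (5) the ratio $a_ma_{m+2}/a_{m+1}^2$ is at least $\kappa^{2n}/p(n)^2\ge(9/4)^n/p(n)^2$, which exceeds $1$ for all large $n$. $\square$ (The choice $\varphi=(0,0,1)$, with $\delta_1=1$, also works.)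

**Theorem 2.** For every $L\ge2$ there are infinitely many graphs $G$ of degree bounded in terms of $L$, triangulating orientable surfaces, that violate log-concavity at the $L-1$ consecutive indices $m+1,\dots,m+L-1$ ($m$ the minimum genus), each time by a factor $a_{g-1}a_{g+1}/a_g^2\ge e^{c_L|V(G)|}$, $c_L>0$.

*Proof.* Take $\varphi(j)=j^2$, so that all $\delta_j=2$. By (5) the ratios are at least $\kappa^{2n}/p(n)^2\ge\kappa^n$ for large $n$, and $|V(G_n)|=\Theta(n)$. $\square$

This exponential order is best possible for bounded degree: if $a_g\ge1$, the ratio is at most $\big(\prod_v(\deg v-1)!\big)^2\le e^{C|V|}$.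

**Theorem 3.** For $L\ge2$ and any $A\subseteq\{2,\dots,L-1\}$ there are infinitely many graphs $G$ triangulating orientable surfaces, with minimum genus $m$, such that $a_{m+j}^2<a_{m+j-1}a_{m+j+1}$ for $j\in A\cup\{1\}$ and $a_{m+j}^2>a_{m+j-1}a_{m+j+1}$ for all other $1\le j\le L-1$.

*Proof.* Let $d_1=0$, $d_2=L^3$, and for $2\le j\le L-1$ let $d_{j+1}=d_j+1$ if $j\in A$ and $d_{j+1}=d_j-1$ otherwise. Let $\varphi(j)=d_1+\dots+d_j$. For $j\ge2$ we have $d_j\in[L^3-L,L^3+L]$, so all values are nonnegative and $\varphi(L)>0$. For $i,k\ge1$ with $i+k\le L$,
$$\varphi(i+k)-\varphi(i)=d_{i+1}+\dots+d_{i+k}\ \ge\ k(L^3-L)\ \ge\ (k-1)(L^3+L)\ \ge\ \varphi(k).$$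
The middle inequality is equivalent to $L^2+1\ge2k$, which holds because $k\le L$. So $\varphi$ is superadditive. Since $\delta_j=d_{j+1}-d_j$, we have $\delta_1=L^3>0$, and for $j\ge2$ we have $\delta_j=1$ if $j\in A$ and $\delta_j=-1$ otherwise. Apply (5) with $n$ large. $\square$

It remains to prove Theorem A, with $\kappa=\beta/2$ from Section 4. We first describe the graph.

**Why one sphere per bundle is not enough.** In Section 6 the sphere $w$ had $3n$ ports. As soon as $\Pi_w$ has positive excess, Whitney's theorem says nothing, and $G_w^c$, whose size grows with $n$, has a number of rotation systems that we cannot bound by a polynomial in $n$. So each large sphere will be replaced by a *bus*: many spheres of bounded size, connected robustly enough that a bounded number of damaged ones cannot separate the others.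

**The skeleton $\Gamma$.** Let $n_i=\varphi(i)n$ for $1\le i\le L$ and $N=2\Lambda n+L^2+2L+1$. The graph $\Gamma$ consists of

- **buses** $B_0,\dots,B_L$: $B_i$ has vertices $b_{i,x}$, $x\in\mathbb Z_N$, with $b_{i,x}b_{i,y}$ an edge iff $x-y\in\{\pm1,\dots,\pm L\}$;
- for each $1\le i\le L$: $i$ **connectors**, i.e. edges between $B_0$ and $B_i$;
- for each $1\le i\le L$: $n_i$ further vertices, the **pieces of item $i$**, each with three edges (1st, 2nd, 3rd), the first two going to $B_0$ and the third to $B_i$.

The connector and piece edges are chosen so that every bus vertex is on at most one of them. This is possible: $B_0$ needs $2\Lambda n+L(L+1)/2\le N$ vertices and $B_i$ needs $n_i+i\le N$. Bus vertices have degree at most $2L+1$, and $\Gamma$ is simple and connected.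

**(6)** *If $X$ is a set of at most $L$ vertices of $\Gamma$, then $B_i-X$ is nonempty and connected.* Indeed $N>L$. List the remaining vertices of $B_i$ in cyclic order. If fewer than $L$ deleted vertices lie between two consecutive ones, their distance is at most $L$ and they are adjacent. This fails for at most one consecutive pair, namely when $L$ deleted vertices lie in one gap. A cyclic list broken in at most one place is still a connected path.

**Parts and chains.** The part of a bus vertex is a bipyramid over an $(L+1)$-cycle, with $2L+2$ faces; each incident edge of $\Gamma$ gets its own face as port, positively ordered as in the standard planar system. The part of a piece is a $K_7$, its $k$-th edge having port $T_k$ with the order of Section 4. Direct piece edges from the piece to the bus and the other edges arbitrarily. Put $D=24L+1$, and let $G=G_n$ be the resulting graph of Section 5. Every part has a triangular system with all ports facial (a planar system, or Lemma 3), as Lemma 5 requires.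

**Size and degrees.** There are $(L+1)N+\Lambda n$ parts with at most $L+7$ vertices each, and $\Gamma$ has $(L+1)LN+L(L+1)/2+3\Lambda n$ edges, each contributing $3(D-1)$ chain vertices. As $\Lambda\ge1$, the numbers $|V(G)|$, $|V(\Gamma)|$, $|E(\Gamma)|$ are all $\Theta(n)$. A vertex of a part gains two edges for each port containing it, and there are at most as many ports at it as faces. So degrees are at most $3(L+1)$ or $12$ in a bipyramid, at most $6+2\cdot2=10$ in a $K_7$, and $6$ inside a chain; all are bounded in terms of $L$.

## 8. Lower bounds: flipping one bus

Fix $0\le j\le L$. The aim is to construct at least $2^{\Lambda n}\kappa^{\varphi(j)n}$ embeddings of genus $m+j$, by flipping $B_j$ against everything else.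

**Step 1: the pieces of the embedding.** We choose systems on the cut graphs. Let $c\equiv2$, so that all caps are interior chain cycles $t^1,t^2$. Choose the sign $-$ for $B_j$ if $j\ge1$, and the sign $+$ for all other buses. For each bus vertex take the planar system of its bipyramid with all ports of the sign of its bus. For pieces of item $i\ne j$ take a system counted by $N(+,+,+)$ ($2$ choices); for pieces of item $j\geq 1$ take one counted by $N(+,+,-)$ ($\beta$ choices). Fill the stubs by Lemma 4. Now consider any edge $e$ of $\Gamma$ other than the $j$ connectors between $B_0$ and $B_j$. Its two caps have the same sign $s$: bus edges stay inside one bus, other connectors join buses of sign $+$, and the port signs of the pieces were chosen to match. So the faces are $(t^1)^s$ and $(t^2)^{-s}$; insert collar 2 by Lemma 2(b). All faces are triangles.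

**Step 2: $j=0$, the minimum genus.** The purpose is to see that $G$ triangulates a surface. For $j=0$ there are no exceptional connectors, so Step 1 gives triangular rotation systems of $G$, i.e. embeddings of $G$ in a closed connected orientable surface with all faces $3$-cycles. As $G$ is simple and distinct faces have distinct vertex sets by (2), two faces with two common vertices share the edge between them, and this is a simplicial triangulation. Let $m$ be its genus; by Lemma 1 it is the minimum genus of $G$. Restricting a rotation system of $G$ to the edges inside the parts of the pieces recovers the chosen $K_7$-systems. So different choices give different embeddings, and $a_m\ge 2^{\Lambda n}$.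

**Step 3: $j\ge1$, a defective collar of excess $6$.** The purpose is to close up the $j$ connectors between $B_0$ and $B_j$ as cheaply as possible. On such a connector the caps have opposite signs. Let $s$ be the sign of the tail cap. With $T=t^1=(t_1,t_2,t_3)$ and $U=t^2=(u_1,u_2,u_3)$, the faces present are $T^s$ and $U^{s}$. We describe the insertion of the six cross edges for $s=+$; for $s=-$ take the mirror, insert, and take the mirror again. Recall that inserting an edge between corners of two different faces of lengths $k,\ell$ merges them into a face of length $k+\ell+2$, and inserting an edge between two corners of one face of length $\ell$ splits it into two faces of total length $\ell+2$; other faces do not change.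

1. Insert $t_1u_1$, merging the two faces into one with facial walk $t_1,t_2,t_3,t_1',u_1,u_2,u_3,u_1'$ of length $8$ (primes mark second occurrences).
2. Insert the chords $t_3u_2$, $t_2u_2$, $t_1u_3$ at the positions $3$–$6$, $2$–$6$, $1$–$7$ of this walk. They are nested, so they do not cross. The faces are now $(t_3,t_1',u_1,u_2)$, $(t_2,t_3,u_2)$, $(t_1,t_2,u_2,u_3)$, $(u_3,u_1',t_1)$.
3. Insert $t_2u_1$, joining the corner of $t_2$ in the face $(t_1,t_2,u_2,u_3)$ to the corner of $u_1$ in the different face $(t_3,t_1',u_1,u_2)$. They merge into one face of length $4+4+2=10$, whose walk passes through $t_3$ and $u_3$.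
4. Insert $t_3u_3$ inside this face, splitting it into two faces of total length $12$.

The edges inserted are $u_1t_1,\,u_2t_3,\,u_2t_2,\,u_3t_1,\,u_1t_2,\,u_3t_3$, which are all six cross edges. The new faces are two triangles and two faces of total length $12$, so the excess created is $12-6=6$.

**Step 4: counting.** After all $j$ connectors are treated we have a rotation system of $G$ of excess $6j$, hence of genus $m+j$ by Lemma 1. As in Step 2, different $K_7$-choices give different systems. There are $\Lambda n-\varphi(j)n$ pieces with two choices and $\varphi(j)n$ with $\beta=2\kappa$ choices, so
$$a_{m+j}\ \ge\ 2^{\Lambda n-\varphi(j)n}\beta^{\varphi(j)n}=2^{\Lambda n}\kappa^{\varphi(j)n}\qquad(0\le j\le L).$$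

**Why the buses are circulants and not cycles.** The upper bound of Theorem A would be false if $B_L$ were an ordinary cycle, for instance for $L\ge5$ and $\varphi(j)=j^2$. The $L$ connectors at $B_L$ cut such a cycle into $L$ arcs, and some arc carries at least $n_L/L=Ln$ pieces of item $L$. Give the sign $-$ to the bus vertices of this arc only. Then opposite caps occur only on the two bus edges leaving the arc, and these can be closed up by Step 3. The pieces of item $L$ on the arc have $\beta$ choices. This gives at least $2^{\Lambda n}\kappa^{Ln}$ embeddings of genus $m+2$, more than any polynomial times $2^{\Lambda n}\kappa^{4n}$. A partial flip must be impossible at low price, and that is what (6) will ensure.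

## 9. Upper bounds: what $j$ handles can buy

Let $0\le j\le L$, and let $\Pi$ be an embedding of $G$ of genus $m+j$. We have to show that $\Pi$ is described by polynomially much bookkeeping, together with at most $2^{\Lambda n}\kappa^{\varphi(j)n}$ choices on the pieces.

**Step 1: cutting.** We decompose $\Pi$ along the skeleton. By Lemma 1 the excess is $6j$, and $D=24L+1\ge4\cdot6j+1$. So Lemma 5 applies with $x=6j$: we get $c$, signs $s_e$, and systems $\Pi_v$ of excess $6j_v$ with
$$\sum_{v\in V(\Gamma)}j_v=j. \tag{7}$$
Let $X$ be the set of bus vertices, and $Y$ the set of pieces, with $j_v\ge1$. Then $|X|+|Y|\le j\le L$.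

**Step 2: each bus has one sign.** We show that outside $X$ the orientation is constant on each bus. Let $v\notin X$ be a bus vertex. Then $\Pi_v$ is triangular, and its caps are faces with signs $s_e$. By Lemma 4 it comes from a triangular system of the bipyramid with port signs $s_e$. By Lemma 1 this system has genus $0$, so it is one of the two planar systems. Hence all $s_e$ with $e\ni v$ equal one sign $\sigma(v)$, and $\sigma(v)$ together with $c$ determines $\Pi_v$. For adjacent bus vertices $v,v'\notin X$ we get $\sigma(v)=s_{vv'}=\sigma(v')$. By (6), $\sigma$ is constant on the nonempty set $B_i\setminus X$; call the constant $\sigma_i$.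

**Step 3: the price of a flip.** Let $S=\{i\ge1:\sigma_i\ne\sigma_0\}$ be the set of items bought. For $i\in S$, each of the $i$ connectors between $B_0$ and $B_i$ has an end in $X$; otherwise its sign $s_e$ would equal both $\sigma_0$ and $\sigma_i$. No two connectors share an end. Therefore
$$\sum_{i\in S}i\ \le\ |X|\ \le\ j. \tag{8}$$

**Step 4: ordinary pieces.** We count the possibilities at a piece $v\notin Y$ with no neighbor in $X$. If $v$ is of item $i$, its caps have signs $(\sigma_0,\sigma_0,\sigma_i)$. Since $\Pi_v$ is triangular, Lemma 4 says that, given $c$ and these signs, $\Pi_v$ is determined by a triangular system of $K_7$ with faces $T_1^{\sigma_0},T_2^{\sigma_0},T_3^{\sigma_i}$. So the number of possible $\Pi_v$ is at most $N(\sigma_0,\sigma_0,\sigma_i)$, which is $\alpha=2$ if $i\notin S$ and $\beta$ if $i\in S$.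

**Step 5: exceptional vertices.** The vertices not yet treated are those of $X$ and the pieces that lie in $Y$ or are adjacent to $X$. A bus vertex is adjacent to at most one piece, so their number is at most $|X|+(|X|+|Y|)\le2L$. The size of $G_v^c$ is bounded in terms of $L$, so for each such $v$ there are at most $C=C(L)$ possible $\Pi_v$.

**Step 6: the count.** By Lemma 5(iii), $\Pi$ is determined by $c$ and $(\Pi_v)_v$. By Lemma 5(iv), $c(e)=1$ for all but at most $24L$ edges, so there are at most $(1+D|E(\Gamma)|)^{24L}$ possible $c$. There are at most $(1+|V(\Gamma)|)^L$ possible sets $X\cup Y$ and at most $2^{L+1}$ choices of $(\sigma_0,\dots,\sigma_L)$. Given these, Steps 2, 4 and 5 bound the number of $\Pi$ by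
$$C^{2L}\,2^{\sum_{i\notin S}n_i}\,\beta^{\sum_{i\in S}n_i}=C^{2L}\,2^{\Lambda n}\,\kappa^{\,n\sum_{i\in S}\varphi(i)}. \tag{9}$$
Finally, (8) gives $\sum_{i\in S}i\le j\le L$, so superadditivity (applied repeatedly) and monotonicity yield
$$\sum_{i\in S}\varphi(i)\ \le\ \varphi\Big(\sum_{i\in S}i\Big)\ \le\ \varphi(j).$$
Since $|V(\Gamma)|$ and $|E(\Gamma)|$ are bounded by linear functions of $n$, we obtain $a_{m+j}\le p(n)\,2^{\Lambda n}\kappa^{\varphi(j)n}$ with a polynomial $p$ depending only on $L,\varphi$. This proves Theorem A, and with it Theorems 1, 2 and 3. $\blacksquare$

**Remark 1 (one switch of price one).** Superadditivity and monotonicity were used only in the last display. Run the construction with $L=2$, $n_1=n$ and $n_2=0$, i.e. with only an item of price one, so that $\Lambda=1$. Section 8 gives $a_{m+1}\ge2^n\kappa^n=\beta^n$. In (9) the exponent of $\kappa$ is $0$ for $j=0$ and at most $n$ for $j=2$, so $a_m\le p(n)2^n$ and $a_{m+2}\le p(n)\beta^n$ for some polynomial $p$. Hence $a_ma_{m+2}\le p(n)^2(2\beta)^n<\beta^{2n}\le a_{m+1}^2$ for large $n$, which is the failure announced in Section 7.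

## 10. The same graphs on nonorientable surfaces

One might hope to rescue log-concavity by restricting to graphs that triangulate nonorientable surfaces. This does not help.

**Proposition 6.** Every $G_n$ of Theorem A also triangulates a nonorientable surface.

*Proof.* **Step 1: the surface.** We modify the triangulation of Section 8 at one piece. Since $\varphi(L)>0$, there is at least one piece; choose one, $v_0$. Let $c\equiv2$. Take the planar systems with all signs $+$ for the bus vertices, systems counted by $N(+,+,+)$ for all pieces other than $v_0$, and for $v_0$ a system $M$ of $K_7$ counted by $N(+,+,-)$. Fill by Lemma 4, regard the results as triangulated closed surfaces, and forget the orientations. The caps are faces, and they are pairwise vertex-disjoint, being interior chain cycles. For each $e$ remove the two open cap triangles and glue in the annulus formed by the six side triangles of collar 2, whose boundary circles are $t^1$ and $t^2$. This gives a closed surface, connected since $\Gamma$ is connected, with all faces triangles and with graph $G_n$.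

**Step 2: it is simplicial.** We check that the faces have distinct vertex sets. Faces inside one $G_v^c$ have distinct vertex sets by (2), and different $G_v^c$ are disjoint. Each side triangle of a collar 2 has vertices in two different graphs $G_v^c$ and determines its collar, in which the six side triangles are distinct. As $G_n$ is simple, the triangulation is simplicial.

**Step 3: it is not orientable.** Suppose it were. Then an orientation gives a rotation system $\Pi$ of $G_n$ whose faces are exactly these triangles. It has excess $0$, so Section 9 applies with $j=0$: no edge is bad, hence $c\equiv1$; by (7), $X=Y=\emptyset$; by (8), $S=\emptyset$. So all $\sigma_i$ are equal, and the three caps at $v_0$ have equal signs. Piece edges are directed away from the piece, so with $c\equiv1$ these caps are the ports, and $\Pi_{v_0}$ is a rotation system of $K_7$. By Lemma 5(i) its faces, as unoriented triangles, are the faces of the surface with all vertices in $P_{v_0}$, which are the non-port faces of $M$, together with $T_1,T_2,T_3$. These are the fourteen triangles of $M$. A connected triangulated orientable surface has exactly two coherent orientations, so $\Pi_{v_0}$ is $M$ or its mirror, and its port signs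 are $(+,+,-)$ or $(-,-,+)$. They are not all equal, a contradiction. $\square$
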